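\title{Failure of strong unique continuation at a regular point of an $\mathrm{RCD}$ space}

\begin{abstract}
For every $K\in\mathbb R$ we construct a compact $\mathrm{RCD}(K,4)$ space, homeomorphic to $S^4$ and smooth away from one point $o$ whose tangent cone is unique and equal to $\mathbb R^4$, together with a nonzero harmonic function near $o$ that vanishes to infinite order at $o$. Thus strong unique continuation for harmonic functions can fail at a regular point, and even on a space without singular points. As the scale decreases, the function is handed over from one separated mode to the next, of higher degree; each hand-over is made possible by a small Berger deformation of the cross-section $S^3$. In a natural class of ends we also find the exact threshold: if $\omega(t)$ is a non-increasing bound for the speed at which the cross-section moves in the logarithmic radius $t$, then strong unique continuation holds when $\int^\infty\omega<\infty$ and can fail, in dimension four, when $\int^\infty\omega=\infty$.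
\end{abstract}

\section{Introduction}

\subsection{The question}

A harmonic function $u$ on a ball of $\mathbb R^n$ is a sum of homogeneous harmonic polynomials, and these are orthogonal on every sphere centered at the origin. If $u\not\equiv0$ and $d$ is the lowest degree that occurs, then $\int_{B_r}u^2\ge c\,r^{2d+n}$ with $c>0$. So a nonzero harmonic function vanishes to finite order only. This property, strong unique continuation, persists at every point of a smooth Riemannian manifold (Aronszajn's theorem; see also Remark~\ref{rem:smooth}). We ask what remains of it under a lower Ricci bound alone.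

Let $(X,\mathsf d,\mathfrak m)$ be an $\mathrm{RCD}(K,N)$ space, $K\in\mathbb R$, $N\in[1,\infty)$, with $\operatorname{supp}\mathfrak m=X$: a metric measure space with Ricci curvature at least $K$ and dimension at most $N$ in the synthetic sense. What we use about these spaces is recalled in Section~\ref{sec:background}. A function $u\in W^{1,2}_{loc}(\Omega)$ on an open set $\Omega\subseteq X$ is \emph{harmonic} if it is a weak solution of $\Delta u=0$, where $\Delta$ is the Laplacian of the Cheeger energy. It \emph{vanishes to infinite order} at $x_0\in\Omega$ if there is $R>0$ such that for each integer $\ell>0$ there is a constant $c_\ell$ with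
\begin{equation}\label{eq:infinite}
\int_{B_r(x_0)}u^2\,d\mathfrak m\le c_\ell\,r^{\ell}\qquad\text{for all }r<R .
\end{equation}
A point $x_0\in X$ is \emph{regular} if there is an integer $n\ge1$ such that every tangent cone of $(X,\mathsf d,\mathfrak m)$ at $x_0$ is $(\mathbb R^n,|\cdot|,c\,\mathcal L^n)$ for some $c>0$, and \emph{singular} otherwise.

By \cite{DZ}, for each $N\ge4$ and each $K\in\mathbb R$ there are an $\mathrm{RCD}(K,N)$ space, a connected open set $\Omega$ and a harmonic function $u\not\equiv0$ on $\Omega$ that vanishes to infinite order at a point $x_0\in\Omega$. In all constructions known to the authors of \cite{DZ} the point $x_0$ is singular, and the following problem comes from that paper.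

\medskip\noindent\textbf{Question.} \emph{Do there exist an $\mathrm{RCD}(K,N)$ space, a connected open set $\Omega$, a regular point $x_0\in\Omega$ and a harmonic function on $\Omega$ that vanishes to infinite order at $x_0$ but is nonzero on a set of positive measure?}

\medskip
At a regular point the space is almost Euclidean at every small scale, so one may expect a harmonic function to resemble a Euclidean one at every small scale, and guess that the answer is no. The weak spot of this guess is that regularity carries no rate. The order of vanishing seen at scale $r$ may grow a little from $r$ to $r/2$, and there are infinitely many scales.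

\subsection{Results}

The answer is yes, already on non-collapsed spaces ($\mathfrak m=\mathcal H^4$) without any singular point.

\begin{theorem}\label{thm:main}
For every $K\in\mathbb R$ and $N\ge4$ there are a compact space $(X,\mathsf d,\mathfrak m)$, homeomorphic to $S^4$, with $\mathfrak m=\mathcal H^4$ up to normalization and $\operatorname{supp}\mathfrak m=X$, a point $o\in X$, a connected open set $\Omega\ni o$ and a locally Lipschitz function $u$ on $\Omega$ such that
\begin{enumerate}
\item[(1)] $(X,\mathsf d,\mathfrak m)$ is $\mathrm{RCD}(K,4)$, hence $\mathrm{RCD}(K,N)$;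
\item[(2)] $X\setminus\{o\}$ is a smooth Riemannian manifold, and the tangent cone at $o$ is unique and equal to $\mathbb R^4$, so that every point of $X$ is regular;
\item[(3)] $u$ is harmonic on $\Omega$, $u\not\equiv0$, and $u$ vanishes to infinite order at $o$.
\end{enumerate}
If $K\le0$ there is also a complete non-compact example, homeomorphic to $\mathbb R^4$, with $\Omega=X$.
\end{theorem}

We make no claim about $N<4$.

To say how fast the geometry must change from scale to scale, we describe a neighborhood of $o$ in a logarithmic radius $t$. Let $k_{\rm rd}=dt^2+g_{S^{n-1}}$ be the round cylinder.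

\begin{definition}\label{def:end}
Let $\omega:[0,\infty)\to(0,1]$ be non-increasing. An \emph{$\omega$-end} of dimension $n$ is $[0,\infty)\times S^{n-1}$ with a metric $G=e^{-2\psi(t)}k$, completed by one point $o$ at $t=\infty$, where
\begin{enumerate}
\item[(i)] $k$ is a smooth metric with $\frac12k_{\rm rd}\le k\le2k_{\rm rd}$;
\item[(ii)] $p=\psi'$ is smooth, non-decreasing, with values in $[\frac12,1]$;
\item[(iii)] $|\mathcal L_Zk|_k\le\omega(t)$ in the Hilbert--Schmidt norm, where $Z=\nabla_kt/|dt|_k^2$.
\end{enumerate}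
\end{definition}

For $\psi=t$ and $k=k_{\rm rd}$ this is the unit ball of $\mathbb R^n$, with $r=e^{-t}$. The field $Z$ is normal to the slices $\{t=\mathrm{const}\}$ and satisfies $Zt=1$. If $k=dt^2+h_t$, then $Z=\partial_t$ and $\mathcal L_Zk=\partial_th_t$, so $\omega$ bounds the speed of the cross-section and $\int\omega$ bounds the total distance it travels. Since $\int_t^\infty pe^{-\psi}=e^{-\psi(t)}$, condition (ii) gives $e^{-\psi(t)}\le\int_t^\infty e^{-\psi}\le2e^{-\psi(t)}$. By (i), the curve $s\mapsto(s,z)$, $s\ge t$, has length at most $2\sqrt2\,e^{-\psi(t)}$, the slices have diameter at most $\sqrt2\,\pi e^{-\psi}$, and a curve that crosses all levels $s\ge t$ has length at least $\frac1{\sqrt2}\int_t^\infty e^{-\psi}$. Hence the completion adds exactly one point, and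
\begin{equation}\label{eq:dist}
\tfrac1{\sqrt2}\,e^{-\psi(t)}\le \mathsf d\big(o,(t,z)\big)\le3e^{-\psi(t)} .
\end{equation}

\begin{theorem}\label{thm:threshold}
Let $\omega:[0,\infty)\to(0,1]$ be non-increasing.
\begin{enumerate}
\item[(a)] If $\int_0^\infty\omega<\infty$ and $n\ge2$, then on an $\omega$-end of dimension $n$ a function that is harmonic on $\{t>t_0\}$ and vanishes to infinite order at $o$ is identically $0$.
\item[(b)] If $\int_0^\infty\omega=\infty$, then for $n=4$ the space of Theorem~\ref{thm:main} with $K=\frac1{16}$ and the function $u$ can be chosen so that $X$ near $o$ is an $\omega$-end and $\Omega=\{t>0\}\cup\{o\}$.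
\end{enumerate}
\end{theorem}

A reader interested in Theorem~\ref{thm:main} alone may take $\omega\equiv1$ throughout.

\subsection{The construction in outline}

The time axis is cut into stages. At the start of stage $i$ the function is a separated solution $y_i(t)\phi_i(z)$, where $\phi_i$ is a spherical harmonic on $S^3$ of degree $d_i$, and at the end it is $y_{i+1}\phi_{i+1}$. Such a solution decays at least like $e^{-d_it/2}$ and $d_i\to\infty$, so $u$ decays faster than every power of the radius. A hand-over has three moves: switch on a tiny multiple of the next mode; wait until it dominates; switch off the old mode, which is now tiny. Switching is done exactly, by a small perturbation of the metric, in the manner of Pli\'s and Miller. Waiting does not help on the round cylinder, where the next mode decays at least as fast as the old one; a Berger deformation of $S^3$ of size about $1/d_i$ makes it decay more slowly. These sizes tend to zero, so the tangent cone is $\mathbb R^4$, but their sum diverges, as Theorem~\ref{thm:threshold}(a)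 requires. A slow concavity of the warping function pays for the Ricci curvature that the deformations cost.

Section~\ref{sec:models} shows both mechanisms by hand. Sections~\ref{sec:modes}--\ref{sec:end} construct the end and the function, Section~\ref{sec:space} closes the end up and proves Theorems~\ref{thm:main} and~\ref{thm:threshold}(b), and Section~\ref{sec:frequency}, which can be read independently, proves Theorem~\ref{thm:threshold}(a).

\section{Background on $\mathrm{RCD}$ spaces}\label{sec:background}

Let $(X,\mathsf d)$ be complete and separable and $\mathfrak m$ a Borel measure that is finite on bounded sets. For Lipschitz $v$ let $\operatorname{lip}v(x)=\limsup_{y\to x}|v(y)-v(x)|/\mathsf d(x,y)$. The Cheeger energy of $v\in L^2(\mathfrak m)$ is the infimum of $\liminf_j\frac12\int(\operatorname{lip}v_j)^2d\mathfrak m$ over Lipschitz $v_j\to v$ in $L^2$. It is finite on $W^{1,2}(X)$, where it equals $\frac12\int|Dv|^2d\mathfrak m$ for a function $|Dv|$, the minimal weak upper gradient. The space is infinitesimally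 Hilbertian if the energy is a quadratic form; then $\langle\nabla v,\nabla v'\rangle=\frac14(|D(v+v')|^2-|D(v-v')|^2)$ is bilinear. It is $\mathrm{RCD}(K,N)$ if it is infinitesimally Hilbertian and satisfies the curvature-dimension condition $\mathrm{CD}(K,N)$, a convexity property of entropy along Wasserstein geodesics. A function $u$ is in $W^{1,2}_{loc}(\Omega)$ if $vu\in W^{1,2}(X)$ for each Lipschitz $v$ with compact support in $\Omega$, and it is harmonic if $\int\langle\nabla u,\nabla v\rangle\,d\mathfrak m=0$ for all $v\in W^{1,2}(X)$ with compact support in $\Omega$.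

Proper pointed spaces $(X_j,\mathsf d_j,\mathfrak m_j,x_j)$ converge to $(X,\mathsf d,\mathfrak m,x)$ in the pointed measured Gromov--Hausdorff sense if there are $R_j\to\infty$, $\epsilon_j\to0$ and Borel maps $F_j:B_{R_j}(x_j)\to X$ with $F_j(x_j)=x$ that change distances by at most $\epsilon_j$, whose images are $\epsilon_j$-dense in $B_{R_j-\epsilon_j}(x)$, and such that $\int v\circ F_j\,d\mathfrak m_j\to\int v\,d\mathfrak m$ for each continuous $v$ with compact support. A \emph{tangent cone} at $x_0$ is a limit of $(X,s^{-1}\mathsf d,c_s\mathfrak m,x_0)$ along a sequence $s\to0$, where $c_s^{-1}=\int_{B_s(x_0)}(1-\mathsf d(x_0,\cdot)/s)\,d\mathfrak m$.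

The $\mathrm{RCD}$ condition enters only through four standard facts.
\begin{enumerate}
\item[(R1)] A complete Riemannian $n$-manifold with $\mathrm{Ric}\ge K$, with its volume, is $\mathrm{RCD}(K,n)$.
\item[(R2)] The class $\mathrm{RCD}(K,N)$ is closed under pointed measured Gromov--Hausdorff convergence (Lott--Villani and Sturm for $\mathrm{CD}(K,N)$; Ambrosio--Gigli--Savar\'e and Gigli--Mondino--Savar\'e for the stability of infinitesimal Hilbertianity under lower Ricci bounds).
\item[(R3)] If $(X,\mathsf d,\mathfrak m)$ is $\mathrm{RCD}(K,N)$, then it is $\mathrm{RCD}(K',N')$ for $K'\le K$, $N'\ge N$, and $(X,\lambda\mathsf d,\mathfrak m)$ is $\mathrm{RCD}(\lambda^{-2}K,N)$.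
\item[(R4)] On an $\mathrm{RCD}(K,N)$ space Lipschitz functions are dense in $W^{1,2}(X)$; multiplying by a cutoff, it suffices to test harmonicity with Lipschitz $v$ of compact support in $\Omega$. The gradient $|Dv|$ is local: on an open set that is a smooth Riemannian manifold with its volume, $|Dv|=|\nabla v|$ a.e.\ for Lipschitz $v$.
\end{enumerate}

\section{The two mechanisms in the simplest cases}\label{sec:models}

Fix once and for all a smooth non-decreasing $\chi:\mathbb R\to[0,1]$ with $\chi=0$ on $(-\infty,\frac14]$ and $\chi=1$ on $[\frac34,\infty)$.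

\subsection{Switching a small mode on}\label{sec:switchmodel}

On the flat cylinder $\mathbb R\times S^1$ with coordinates $(t,x)$ the functions $u_1=e^{-t}\cos x$ and $u_2=e^{-2t}\cos2x$ are harmonic. Let $u=u_1+\varepsilon\chi(t)u_2$, which equals $u_1$ for $t\le\frac14$ and $u_1+\varepsilon u_2$ for $t\ge\frac34$. Then $\Delta u=\varepsilon\Phi(t)\cos2x$ with $\Phi=(\chi''-4\chi')e^{-2t}$. We do not correct $u$; we change the equation. The error is a divergence: $W=-\frac\varepsilon2\Phi(t)\sin2x\,\partial_x$ satisfies $\operatorname{div}(\nabla u+W)=0$ and vanishes for $t\notin[\frac14,\frac34]$. It remains to write $W=B\nabla u$ with $B$ symmetric and small. For vectors $V\ne0$ and $W$ in a Euclidean space, the endomorphism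
\begin{equation}\label{eq:B}
B=\frac{W\otimes V^\flat+V\otimes W^\flat}{|V|^2}-\frac{\langle W,V\rangle}{|V|^4}\,V\otimes V^\flat
\end{equation}
is symmetric, linear in $W$, smooth in $V$, and $BV=W+\frac{\langle W,V\rangle}{|V|^2}V-\frac{\langle W,V\rangle}{|V|^2}V=W$. The formula divides by $|V|$, and here $|\nabla u_1|=e^{-t}$, so $V=\nabla u$ is bounded away from $0$ on $[0,1]\times S^1$ for small $\varepsilon$. Thus $u$ solves $\operatorname{div}((I+B)\nabla u)=0$ exactly, with $B=O(\varepsilon)$ in every $C^j$. Replacing $\chi$ by $1-\chi$ switches a small mode off.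

In dimension four such an equation is the Laplace equation of a metric. Let $\bar k$ be a metric on a $4$-manifold, $A$ a positive $\bar k$-symmetric endomorphism field, and
\begin{equation}\label{eq:k}
k=(\det A)^{1/2}\,\bar k(A^{-1}\cdot,\cdot).
\end{equation}
The determinant of $k$ relative to $\bar k$ is $(\det A)^2(\det A)^{-1}$, so $d\mathrm{vol}_k=(\det A)^{1/2}d\mathrm{vol}_{\bar k}$, and $\nabla_ku=(\det A)^{-1/2}A\nabla_{\bar k}u$. For any function $\psi$ and $\tilde G=e^{-2\psi}k$ we get $\nabla_{\tilde G}u\;d\mathrm{vol}_{\tilde G}=e^{2\psi}e^{-4\psi}A\nabla_{\bar k}u\;d\mathrm{vol}_{\bar k}$, hence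
\begin{equation}\label{eq:harmk}
\Delta_{\tilde G}u=0\iff\operatorname{div}_{\bar k}\big(e^{-2\psi}A\nabla_{\bar k}u\big)=0 .
\end{equation}

On the cylinder the story ends here: $\varepsilon u_2$ decays faster than $u_1$, so $u_1$ never becomes the small mode and cannot be switched off cheaply. We need a cross-section on which a mode of higher degree can be made to decay more slowly.

\subsection{Reversing two decay rates}

Let $S^3\subset\mathbb C^2$ carry the round metric $g$, let $\xi(z)=iz$ be the unit field tangent to the Hopf fibers, and $\theta=g(\xi,\cdot)$. For $\sigma\in\mathbb R$ the Berger metric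
$$h_\sigma=e^{-2\sigma}(g-\theta^2)+e^{4\sigma}\theta^2$$
scales the two horizontal directions by $e^{-\sigma}$ and the fiber by $e^{2\sigma}$, so $d\mathrm{vol}_{h_\sigma}=d\mathrm{vol}_g$. Since $\nabla_{h_\sigma}\phi=e^{2\sigma}(\nabla_g\phi-(\xi\phi)\xi)+e^{-4\sigma}(\xi\phi)\xi$ and $\operatorname{div}\xi=0$, we have $\Delta_{h_\sigma}=e^{2\sigma}(\Delta_g-\xi^2)+e^{-4\sigma}\xi^2$. Say that $\phi$ has \emph{degree} $d$ and \emph{weight} $m$ if $\Delta_g\phi=-d(d+2)\phi$ and $\xi^2\phi=-m^2\phi$. Then $\phi$ is an eigenfunction of every $h_\sigma$: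
\begin{equation}\label{eq:Lambda}
-\Delta_{h_\sigma}\phi=\Lambda_\sigma(\phi)\phi,\qquad\Lambda_\sigma(\phi)=e^{2\sigma}\big(d(d+2)-m^2\big)+e^{-4\sigma}m^2 .
\end{equation}
We use the two extreme weights. The function $\mathcal A_d=\operatorname{Re}(z_1^d+z_2^d)$ is a homogeneous harmonic polynomial, so it has degree $d$, and $\mathcal A_d(e^{is}z)=\operatorname{Re}(e^{ids}(z_1^d+z_2^d))$ shows that it has weight $d$. For the other family let $x=|z_1|^2-|z_2|^2$, a harmonic polynomial of degree $2$ with $\xi x=0$. Its Euclidean gradient has length $2$ and radial part $2x$ on $S^3$, so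
\begin{equation}\label{eq:x}
\Delta_gx=-8x,\qquad|\nabla_gx|^2=4(1-x^2).
\end{equation}
For even $d$ let $\mathcal B_d=L_{d/2}(x)$, where the Legendre polynomial $L_j$ solves $(1-x^2)L_j''-2xL_j'=-j(j+1)L_j$. By \eqref{eq:x}, $\Delta_gL_j(x)=4(1-x^2)L_j''-8xL_j'=-4j(j+1)L_j$, and $4j(j+1)=d(d+2)$ for $j=d/2$. So $\mathcal B_d$ has degree $d$ and weight $0$, and
\begin{equation}\label{eq:LambdaAB}
\Lambda_\sigma(\mathcal A_d)=e^{2\sigma}\big(2d+e^{-6\sigma}d^2\big),\qquad\Lambda_\sigma(\mathcal B_d)=e^{2\sigma}d(d+2).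
\end{equation}

\begin{example}\label{ex:cone}
On the cone $dr^2+r^2h_\sigma$ the Laplacian is $\partial_r^2+\frac3r\partial_r+r^{-2}\Delta_{h_\sigma}$, so $r^q\phi$ is harmonic for $q=\sqrt{1+\Lambda_\sigma(\phi)}-1$: the larger $\Lambda_\sigma$, the faster the decay as $r\to0$. Take $\mathcal A_2=\operatorname{Re}(z_1^2+z_2^2)$ and $\mathcal B_4=\frac12(3x^2-1)$. For $\sigma=0$ the eigenvalues are $8$ and $24$, and the exponents $2$ and $4$. For $e^{-2\sigma}=2$ the eigenvalues are $\frac12(4+32)=18$ and $12$, and the exponents $\sqrt{19}-1>\sqrt{13}-1$. On this cone $\varepsilon r^{\sqrt{13}-1}\mathcal B_4$ eventually dominates $r^{\sqrt{19}-1}\mathcal A_2$, however small $\varepsilon>0$ is. To continue, pass from $\mathcal B_4$ to $\mathcal A_4$: by \eqref{eq:LambdaAB}, $\Lambda_\sigma(\mathcal B_4)>\Lambda_\sigma(\mathcal A_4)$ exactly when $\sigma>0$. The chain $\mathcal A_2\to\mathcal B_4\to\mathcal A_4\to\mathcal B_6\to\cdots$ raises the degree without bound.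
\end{example}

Both families are needed, since each expression in \eqref{eq:LambdaAB} increases with $d$ for fixed $\sigma$. The deformation in the example is large, but for high degree a small one suffices: $\Lambda_\sigma(\mathcal A_d)>\Lambda_\sigma(\mathcal B_{d+2})$ exactly when $e^{-6\sigma}>1+4/d+8/d^2$, that is, for $-\sigma$ slightly larger than $\frac2{3d}$.

\section{Modes, curvature and decaying solutions}\label{sec:modes}

\subsection{The sequence of modes}

For $i\ge1$ put $d_i=4000+2\lfloor i/2\rfloor$ and $\lambda_i=d_i(d_i+2)$. Let $\phi_i$ be the positive multiple of $\mathcal A_{d_i}$ ($i$ odd) or $\mathcal B_{d_i}$ ($i$ even) with $\sup|\phi_i|=1$, and let $s_i=-2/d_i$ ($i$ odd), $s_i=2/d_i$ ($i$ even). The $d_i$ are even and non-decreasing, $3999+i\le d_i\le4000+i$, and $|s_i|\le\frac1{2000}$. The offset $4000$ is explained in Section~\ref{sec:end}.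

\begin{lemma}\label{lem:modes}
For every $i\ge1$:
\begin{enumerate}
\item[(a)] $\Gamma_i:=\Lambda_{s_i}(\phi_i)-\Lambda_{s_i}(\phi_{i+1})>0$;
\item[(b)] $\phi_i$ and $d\phi_i$ have no common zero on $S^3$;
\item[(c)] $|\nabla_g\phi_i|\le d_i$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $d=d_i$. For odd $i$ the modes are multiples of $\mathcal A_d$ and $\mathcal B_{d+2}$, and by \eqref{eq:LambdaAB} and $e^y\ge1+y$,
$$e^{-2s_i}\Gamma_i=2d+e^{12/d}d^2-(d+2)(d+4)\ge2d+d^2+12d-d^2-6d-8=8d-8>0 .$$
For even $i$ they are multiples of $\mathcal B_d$ and $\mathcal A_d$, and $e^{-2s_i}\Gamma_i=d(d+2)-2d-e^{-12/d}d^2=d^2(1-e^{-12/d})>0$.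

(b) At a common zero of $\mathcal A_d$ and its differential on $S^3$ the radial derivative, which is $d$ times $\mathcal A_d$, also vanishes, so the gradient in $\mathbb C^2$ vanishes. This gradient is the conjugate of $(dz_1^{d-1},dz_2^{d-1})$, with $d$ the degree, so $z=0$, which is impossible. The zeros of $L_j$ are simple and lie in $(-1,1)$, where the differential of $x$ is nonzero by \eqref{eq:x}; so the differential of $\mathcal B_d$, which is $L_{d/2}'(x)$ times that of $x$, is nonzero on the zero set of $\mathcal B_d$.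

(c) The function $\phi_i$ is a polynomial of degree at most $d_i$ on $\mathbb R^4$, so its restriction to a great circle is a trigonometric polynomial $P$ of degree at most $d_i$. Bernstein's inequality $\sup|P'|\le d_i\sup|P|$ gives the claim.
\end{proof}

\subsection{Ricci curvature}

The group $U(2)$ acts transitively on $S^3$ by isometries of every $h_\sigma$ and preserves $\theta$; the stabilizer of a point rotates the horizontal plane. So $\mathrm{Ric}_{h_\sigma}$ is diagonal for the splitting into fiber and horizontal plane. The Hopf map is a Riemannian submersion from $h_\sigma$ onto a round $2$-sphere of curvature $4e^{2\sigma}$, with geodesic fibers. For orthonormal horizontal fields $X,Y$ and $a=\frac12|[X,Y]^{\rm vert}|$, O'Neill's formulas give $\sec(X,Y)=4e^{2\sigma}-3a^2$ and $\sec(X,\xi)=a^2$. For $\sigma=0$ this forces $a=1$. In general $X,Y$ are $e^\sigma$ times $g$-unit fields and $|\xi|_{h_\sigma}=e^{2\sigma}$, so $a=e^{4\sigma}$. The eigenvalues of $\mathrm{Ric}_{h_\sigma}$ are therefore $2e^{8\sigma}$ (vertical)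 and $4e^{2\sigma}-2e^{8\sigma}$ (horizontal). For $|\sigma|\le\frac1{100}$ we have $e^{8\sigma}\le1+9|\sigma|$, so these are at least $2-16|\sigma|$ and $2-26|\sigma|$, and
\begin{equation}\label{eq:RicBerger}
\mathrm{Ric}_{h_\sigma}\ge(2-30|\sigma|)\,h_\sigma\qquad\text{for }|\sigma|\le\tfrac1{100}.
\end{equation}

Now let $\sigma$ and the warping depend on time. Subscripts $t$ denote derivatives.

\begin{lemma}\label{lem:ricci}
Let $G=e^{-2\psi(t)}(dt^2+h_{\sigma(t)})$ on $I\times S^3$, $p=\psi_t$, $\eta=1-p$. If $0\le p\le1$ and $|\sigma|\le\frac1{100}$, then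
\begin{equation}\label{eq:Ric}
\mathrm{Ric}_G\ge\min\big\{3p_t-6\sigma_t^2,\;p_t+2\eta-30|\sigma|-4|\sigma_t|-2|\sigma_{tt}|\big\}\,(dt^2+h_\sigma).
\end{equation}
Moreover $\Delta_Gu=e^{2\psi}(u_{tt}-2pu_t+\Delta_{h_\sigma}u)$, so $y(t)\phi_i$ is harmonic if and only if
\begin{equation}\label{eq:ode}
y''-2py'=\Lambda_i(t)\,y,\qquad\Lambda_i(t):=\Lambda_{\sigma(t)}(\phi_i).
\end{equation}
\end{lemma}

\begin{proof}
Put $f=e^{-\psi}$ and $dr=-f\,dt$, so that $G=dr^2+f^2h_\sigma$, $\partial_r=-f^{-1}\partial_t$ and $\partial_rf=p$. For a metric $dr^2+g_r$ with shape operator $S=\frac12g_r^{-1}\partial_rg_r$, the Riccati and Gauss equations give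
\begin{equation}\label{eq:riccatigauss}
\mathrm{Ric}(\partial_r,\partial_r)=-\operatorname{tr}\partial_rS-\operatorname{tr}S^2,\qquad\mathrm{Ric}^\sharp|_{\rm slice}=\mathrm{Ric}^\sharp_{g_r}-\partial_rS-(\operatorname{tr}S)S .
\end{equation}
Let $\Pi$ be the endomorphism of $TS^3$ equal to $-1$ on the horizontal plane and $2$ on $\xi$; it has $\operatorname{tr}\Pi=0$, $\operatorname{tr}\Pi^2=6$ and operator norm $2$. Then $\frac12h_\sigma^{-1}\partial_th_\sigma=\sigma_t\Pi$, so $S=f^{-1}(p-\sigma_t\Pi)$, and since $\partial_tf^{-1}=pf^{-1}$,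
$$\partial_rS=-f^{-2}\big(p^2-p\sigma_t\Pi+p_t-\sigma_{tt}\Pi\big).$$
Hence
\begin{align*}
f^2\,\mathrm{Ric}(\partial_r,\partial_r)&=(3p^2+3p_t)-(3p^2+6\sigma_t^2)=3p_t-6\sigma_t^2,\\
f^2\,\mathrm{Ric}^\sharp|_{\rm slice}&=\mathrm{Ric}^\sharp_{h_\sigma}+p^2-p\sigma_t\Pi+p_t-\sigma_{tt}\Pi-3p(p-\sigma_t\Pi)\\
&=\mathrm{Ric}^\sharp_{h_\sigma}-2p^2+p_t+(2p\sigma_t-\sigma_{tt})\Pi .
\end{align*}
The mixed term $\mathrm{Ric}(\partial_r,\cdot)$ is a $U(2)$-invariant one-form on each slice, hence a constant multiple of $\theta$. It is also invariant under the isometry $z\mapsto\bar z$, which sends $\theta$ to $-\theta$, so it vanishes. Now \eqref{eq:RicBerger}, $1-p^2\ge1-p=\eta$ and $f^{-2}G=dt^2+h_\sigma$ give \eqref{eq:Ric}. Finally $d\mathrm{vol}_G=e^{-4\psi}dt\,d\mathrm{vol}_g$, so $\Delta_Gu=e^{4\psi}\partial_t(e^{-2\psi}u_t)+e^{2\psi}\Delta_{h_\sigma}u$.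
\end{proof}

Because the deformation preserves volume, $\operatorname{tr}\Pi=0$ and the radial curvature loses only the quadratic term $6\sigma_t^2$. The tangential loss is linear in $|\sigma|$ and is real: for $p\equiv1$ and constant $\sigma\ne0$, the cone of Example~\ref{ex:cone}, one eigenvalue of $\mathrm{Ric}_{h_\sigma}$ is below $2$ (the vertical one for $\sigma<0$, the horizontal one for $\sigma>0$), and the Ricci curvature is unbounded below near the tip. The slope defect $\eta$ must pay for this loss.

\subsection{Decaying solutions}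

Equation \eqref{eq:ode} has a decaying solution whose rate is comparable to $d_i$, with bounds that do not depend on $p$ and $\sigma$. This uniformity allows us to fix the schedule of the construction before $p$ is known.

\begin{lemma}\label{lem:decay}
Let $p\in[\frac12,1]$ and $|\sigma|\le\frac18$ be smooth on $[0,\infty)$. Then $\Lambda_i\in(\frac12\lambda_i,2\lambda_i)$, and \eqref{eq:ode} has a positive solution $y$ on $[0,\infty)$ with $q_i:=-y'/y\in[\frac12d_i,2d_i]$. The function $q_i$ solves
\begin{equation}\label{eq:riccati}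
q'=q^2+2pq-\Lambda_i .
\end{equation}
\end{lemma}

\begin{proof}
By \eqref{eq:Lambda}, $\Lambda_i/\lambda_i$ is a convex combination of $e^{2\sigma}$ and $e^{-4\sigma}$, which lie in $[e^{-1/2},e^{1/2}]\subset(\frac12,2)$. If $q$ solves \eqref{eq:riccati}, then $y=\exp(-\int_0^tq)$ has $y''=(q^2-q')y=(\Lambda_i-2pq)y$, which is \eqref{eq:ode}. Let $q_-=\sqrt{1+\lambda_i/2}-1$ and $q_+=\sqrt{2\lambda_i}$. The right side of \eqref{eq:riccati} is less than $q_-^2+2q_--\lambda_i/2=0$ at $q_-$ and positive at $q_+$, so a solution run backward in time cannot leave $[q_-,q_+]$. Let $I_j$ be the set of initial values $q(0)$ whose solution stays in $[q_-,q_+]$ on $[0,j]$. It is nonempty (solve backward from $q(j)=q_+$) and compact, and $I_{j+1}\subseteq I_j$; a point of $\bigcap_jI_j$ gives a solution on $[0,\infty)$. Finally $q_-\ge\frac{d_i+1}{\sqrt2}-1\ge\frac12d_i$ and $q_+\le2d_i$ because $d_i\ge2$.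
\end{proof}

\section{Windows and ramps}\label{sec:windows}

A \emph{window} is a time interval of length one in which a small mode is switched on or off; a \emph{ramp} is an interval in which $\sigma$ moves from one value to another. Put $c_i=100/(4000+i)^2$; this is the curvature that stage $i$ may spend.

The next lemma is Section~\ref{sec:switchmodel} with estimates. The constant may depend on $i$ in an uncontrolled way. What matters is that it does not depend on the position $a$ of the window or on $p$.

\begin{lemma}[Windows]\label{lem:window}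
For each $i$ there is $C_i\ge1$ with the following property. Let $a\ge0$, $\bar k=dt^2+h_{s_i}$ and $G=e^{-2\psi}\bar k$ on $[a,a+1]\times S^3$, where $p=\psi'\in[\frac12,1]$ and $|p'|,|p''|\le1$. Let $\{\phi,\hat\phi\}=\{\phi_i,\phi_{i+1}\}$ in either order, let $\alpha\phi$ and $\beta\hat\phi$ be $G$-harmonic with $\alpha(t),\beta(t)>0$ and $-\alpha'/\alpha,\,-\beta'/\beta\in[1,2d_{i+1}]$, and suppose $\varepsilon:=\beta(a)/\alpha(a)\le1/C_i$. Let $\bar\chi(t)$ be $\chi(t-a)$ or $1-\chi(t-a)$. Then there is a smooth metric $\tilde G=e^{-2\psi}k$, equal to $G$ for $t-a\notin[\frac14,\frac34]$, such that $u=\alpha\phi+\bar\chi\beta\hat\phi$ satisfies $\Delta_{\tilde G}u=0$ and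
$$\tfrac9{10}\bar k\le k\le\tfrac{11}{10}\bar k,\qquad|k-\bar k|_{\bar k}\le C_i\varepsilon,\qquad|\mathcal L_Zk|_k\le C_i\varepsilon,\qquad\mathrm{Ric}_{\tilde G}\ge\mathrm{Ric}_G-\tfrac12c_i\bar k .$$
\end{lemma}

\begin{proof}
The letter $C$ denotes constants that depend only on $i$. Gradients and divergences refer to $\bar k$, and $C^j$ norms are taken in the coordinates given by $t-a$ and a fixed finite atlas of $S^3$. Multiplying $u$ by a constant, assume $\alpha(a)=1$. The bounds on the logarithmic derivatives give $e^{-2d_{i+1}}\le\alpha\le1$, $0<\beta\le\varepsilon$, $|\alpha'|\le C$ and $|\beta'|\le C\varepsilon$. In \eqref{eq:ode} the potentials are constant on the window, so \eqref{eq:ode} and its derivative give $\|\alpha\|_{C^3}\le C$ and $\|\beta\|_{C^3}\le C\varepsilon$.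

\emph{The gradient does not vanish.} With $h=h_{s_i}$, Lemma~\ref{lem:modes}(b), compactness of $S^3$ and $-\alpha'/\alpha\ge1$ give
$$|\nabla(\alpha\phi)|^2=\alpha'^2\phi^2+\alpha^2|\nabla_h\phi|^2\ge\alpha^2\big(\phi^2+|\nabla_h\phi|^2\big)\ge C^{-1}.$$
Since $|\nabla(\bar\chi\beta\hat\phi)|\le C\varepsilon$, the field $V=\nabla u$ has $|V|\ge C^{-1}$ for $\varepsilon\le C^{-1}$, and $\|V\|_{C^2}\le C$.

\emph{The error is a small divergence.} We have $\operatorname{div}(e^{-2\psi}\nabla u)=e^{-2\psi}(u_{tt}-2pu_t+\Delta_hu)$. The terms without derivatives of $\bar\chi$ cancel by \eqref{eq:ode}, so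
$$\operatorname{div}(e^{-2\psi}\nabla u)=e^{-2\psi}\Phi(t)\hat\phi,\qquad\Phi=\bar\chi''\beta+2\bar\chi'\beta'-2p\bar\chi'\beta .$$
Let $\hat\Lambda=\Lambda_{s_i}(\hat\phi)>0$ and $W=\Phi\hat\Lambda^{-1}\nabla_h\hat\phi$. This field is tangent to the slices, so $\operatorname{div}(e^{-2\psi}W)=e^{-2\psi}\Phi\hat\Lambda^{-1}\Delta_h\hat\phi=-e^{-2\psi}\Phi\hat\phi$. It vanishes for $t-a\notin[\frac14,\frac34]$, and $\|W\|_{C^2}\le C\varepsilon$; here the bounds on $\beta'''$, $p'$ and $p''$ are used. Define $B$ by \eqref{eq:B}. Then $\|B\|_{C^2}\le C\varepsilon$ and $\operatorname{div}(e^{-2\psi}(I+B)\nabla u)=0$. For $\varepsilon\le C^{-1}$ the field $A=I+B$ is positive; define $k$ by \eqref{eq:k}. By \eqref{eq:harmk}, $\Delta_{\tilde G}u=0$, and $k=\bar k$ where $W=0$.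

\emph{Estimates.} The metric $k$ is a smooth function of $B$ and $\bar k$ that equals $\bar k$ at $B=0$, so $\|k-\bar k\|_{C^2}\le C\varepsilon$. The field $Z$ is a smooth function of $k$ that equals $\partial_t$ at $\bar k$, so $\|Z-\partial_t\|_{C^1}\le C\varepsilon$. As $\mathcal L_{\partial_t}\bar k=0$, we get $\mathcal L_Zk=\mathcal L_{\partial_t}(k-\bar k)+\mathcal L_{Z-\partial_t}k$, of size at most $C\varepsilon$. The Ricci tensor is unchanged by constant scaling, so we may compare $e^{-2(\psi-\psi(a))}\bar k$ with $e^{-2(\psi-\psi(a))}k$. These metrics are bounded by $C$ in $C^2$, bounded below by $C^{-1}k_{\rm rd}$, and $C\varepsilon$-close in $C^2$. In coordinates $\mathrm{Ric}$ is a smooth function of the $2$-jet of the metric, hence Lipschitz on the compact set of jets that occur, and $|\mathrm{Ric}_{\tilde G}-\mathrm{Ric}_G|_{\bar k}\le C\varepsilon$. With $C$ the largest constant that occurred, take $C_i=\max\{10C,2C/c_i\}$.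
\end{proof}

On a ramp the speed of $\sigma$ must stay below both $\omega$ and the curvature allowance. This is the first place where $\int\omega=\infty$ is used: it lets a slow ramp reach its target.

\begin{lemma}[Ramps]\label{lem:ramp}
Let $\omega:[0,\infty)\to(0,1]$ be non-increasing with $\int_0^\infty\omega=\infty$. Given $\tau\ge0$, $s_-\ne s_+$ and $\vartheta\in(0,1]$, there are $\tau'\ge\tau+2$ and a smooth monotone $\sigma$ on $[\tau,\tau']$, equal to $s_-$ near $\tau$ and to $s_+$ near $\tau'$, with $|\sigma_t|,|\sigma_{tt}|\le\vartheta$ and $|\sigma_t|\le\omega/5$.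
\end{lemma}

\begin{proof}
Let $\omega_\vartheta=\min(\vartheta,\omega)\ge\vartheta\omega$; it is non-increasing with infinite integral. Fix $0\le\zeta_0\in C_c^\infty(0,1)$ with $\int\zeta_0=1$ and put $\zeta(t)=\int\omega_\vartheta(s)\zeta_0(s-t)\,ds$. Then $\zeta$ is smooth, $\omega_\vartheta(t+1)\le\zeta(t)\le\omega_\vartheta(t)$ and $|\zeta'(t)|\le\|\zeta_0'\|_{L^1}\omega_\vartheta(t)$, because only $s\in(t,t+1)$ contributes. In particular $\int^\infty\zeta=\infty$. Let $\sigma(\tau)=s_-$ and $\sigma_t=\pm c\,\zeta(t)\chi(t-\tau)\chi(\tau'-t)$ with $0<c\le c_*:=\frac15(1+\|\zeta_0'\|_{L^1}+2\|\chi'\|_\infty)^{-1}$. Then $|\sigma_t|,|\sigma_{tt}|\le\frac15\omega_\vartheta$. Choose $\tau'\ge\tau+2$ so large that $c=c_*$ gives total variation at least $|s_+-s_-|$, and then decrease $c$ to obtain equality.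
\end{proof}

\section{The end and the function}\label{sec:end}

In this section and the next, $\omega:[0,\infty)\to(0,1]$ is non-increasing with $\int_0^\infty\omega=\infty$, and $k_{\rm rd}=dt^2+g$.

\begin{proposition}\label{prop:end}
There are a metric $\tilde G=e^{-2\psi(t)}k$ and a smooth function $u$ on $[0,\infty)\times S^3$, with $\psi(0)=0$, and times $0=T_1<T_2<\cdots\to\infty$ such that, with $p=\psi'$:
\begin{enumerate}
\item[(E1)] $p\in[\frac34,1)$, $p'\ge\frac18e^{-t}$, and $p\to1$ as $t\to\infty$;
\item[(E2)] $\frac12k_{\rm rd}\le k\le2k_{\rm rd}$, $|\mathcal L_Zk|_k\le\omega$, and $k-k_{\rm rd}\to0$ uniformly as $t\to\infty$;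
\item[(E3)] $\mathrm{Ric}_{\tilde G}\ge\frac1{16}\tilde G$;
\item[(E4)] on each \emph{buffer} $[T_i,T_i+1]$, $k=k_{\rm rd}$ and $p'=\frac18e^{-t}$;
\item[(E5)] $\Delta_{\tilde G}u=0$, and $u=y_1(t)\phi_1$ on $[0,1]\times S^3$ with $y_1>0$;
\item[(E6)] for each $\ell$ there is $C_\ell'$ with $|u|+|du|_{k_{\rm rd}}\le C_\ell'e^{-\ell t}$ on $[0,\infty)\times S^3$.
\end{enumerate}
\end{proposition}

By (E1) and (E2) this is an $\omega$-end. The buffers are rotationally symmetric zones where the end can later be cut and capped.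

The curvature budget is read off from \eqref{eq:Ric}. On stage $i$ we need $2\eta\ge30|s_i|=60/d_i$ with some room, while $\eta\to0$ is necessary for a Euclidean tangent cone. The rate $p'=-\eta'$ at which $\eta$ is spent must exceed $c_i/2$ on the windows and $2\sigma_t^2$ on the ramps. The choice $c_i=100/(4000+i)^2$ reconciles these demands: what is reserved for the later windows, $\sum_{j>i}c_j\approx100/d_i$, is still present as $\eta$ on stage $i$ and pays for the Berger deformation there. The offset $4000$ makes the total $\eta(0)$ at most $\frac14$.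

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1cm,y=1cm]
\fill[gray!25] (3.4,0) rectangle (4.6,1.5);
\fill[gray!25] (7.4,0) rectangle (8.6,1.5);
\draw[->] (-0.3,0) -- (11.6,0) node[right] {$t$};
\draw[thick] (0,0) -- (1.2,0) .. controls (2.3,0) and (2.3,1) .. (3.4,1) -- (8.6,1) .. controls (9.8,1) and (9.8,0) .. (11,0);
\node[above] at (6,1) {$|\sigma|=|s_i|$};
\foreach \x/\y in {0/{T_i},1.2/{T_i+1},3.4/{a_i},4.6/{a_i+1},7.4/{b_i},8.6/{b_i+1},11/{T_{i+1}}}
  \draw (\x,0.06) -- (\x,-0.06) node[below] {\small $\y$};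
\node at (1.7,-1) {\small $y_i\phi_i$};
\node at (6,-1) {\small $y_i\phi_i+y_{i+1}\phi_{i+1}$};
\node at (9.8,-1) {\small $y_{i+1}\phi_{i+1}$};
\end{tikzpicture}
\caption{Stage $i$ of the construction. The curve is the size $|\sigma(t)|$ of the Berger deformation of the cross-section. In the first shaded window the small mode $y_{i+1}\phi_{i+1}$ is switched on; between the windows it overtakes $y_i\phi_i$, which is switched off in the second window. The bottom row gives the harmonic function $u$ outside the windows.}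
\label{fig:stage}
\end{figure}

\begin{proof}[Proof of Proposition~\ref{prop:end}]
\emph{Step 1: the schedule} (Figure~\ref{fig:stage}). Let $\gamma_i=\Gamma_i/(10d_{i+1})>0$, and choose $R_i\ge1$ with
\begin{equation}\label{eq:Ri}
\frac{\Gamma_i}{5d_{i+1}}(1-e^{-R})-2\lambda_{i+1}e^{-R}\ge\gamma_i\qquad\text{for all }R\ge R_i ;
\end{equation}
the left side tends to $2\gamma_i$. Like $C_i$, these constants depend only on $i$. Set $T_1=0$. Given $T_i$, let $\sigma=0$ on $[T_i,T_i+1]$, and let $\sigma$ be a ramp from $0$ to $s_i$ on $[T_i+1,a_i]$ with $\vartheta=c_i$. Put $\varepsilon_i=\omega(a_i+1)/(iC_i)$ and choose $b_i\ge a_i+3+R_i$ with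
\begin{equation}\label{eq:bi}
\gamma_i(b_i-a_i-R_i)-2\lambda_{i+1}R_i\ge\log\frac1{\varepsilon_i}+\log\frac{iC_i}{\omega(b_i+1)} .
\end{equation}
This is possible: as $\int\omega=\infty$, there are arbitrarily large $b$ with $\omega(b+1)\ge b^{-2}$, and for these the right side is at most a constant plus $2\log b$, while the left side grows linearly. Let $\sigma=s_i$ on $[a_i,b_i+1]$, and let $\sigma$ be a ramp from $s_i$ to $0$ on $[b_i+1,T_{i+1}]$ with $\vartheta=c_i$. Stage $i$ is $[T_i,T_{i+1}]$, and its windows are $[a_i,a_i+1]$ and $[b_i,b_i+1]$. The function $\sigma$ is smooth, $|\sigma|\le|s_i|$ on stage $i$, and $T_i\ge i-1$.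

\emph{Step 2: the warping function.} Let $\chi_0(t)=\chi(t+\frac34)\chi(\frac74-t)$, which is $1$ on $[0,1]$ and $0$ outside $[-\frac12,\frac32]$, so $1\le\int\chi_0\le2$. Define
$$\rho_0=\tfrac18e^{-t}+\sum_ic_i\big[\chi_0(t-a_i)+\chi_0(t-b_i)\big],\quad\rho=\rho_0+4\sigma_t^2,\quad\eta(t)=\int_t^\infty\rho,\quad p=1-\eta,\quad\psi=\int_0^tp,$$
and $G=e^{-2\psi}(dt^2+h_\sigma)$. Ramps have length at least $2$ and $b_i\ge a_i+4$, so the bumps have disjoint supports, contained in their stages and away from the buffers. Thus $p'=\rho$ equals $\frac18e^{-t}$ on the buffers and $\frac18e^{-t}+c_i$ on the windows of stage $i$, where in particular $|p'|,|p''|\le1$. On stage $i$, $\int4\sigma_t^2\le4c_i\int|\sigma_t|=8c_i|s_i|\le c_i$, and the two bumps contribute at most $4c_i$. Since $\sum_ic_i\le100/4000$, we get $\eta(0)\le\frac18+\frac{500}{4000}=\frac14$. This proves (E1), and also $t/2\le\psi\le t$.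

Let $t$ be in stage $i$ and $n_i=4000+i$. Then $\eta(t)\ge\eta(T_{i+1})\ge2\sum_{j>i}c_j\ge200/(n_i+1)$, so
$$2\eta\ge\frac{400}{n_i+1}\ge\frac{300}{n_i}\ge\frac{60}{n_i-1}+\frac{600}{n_i^2}\ge30|s_i|+6c_i\ge30|\sigma|+4|\sigma_t|+2|\sigma_{tt}| .$$
Also $3\rho-6\sigma_t^2\ge\rho_0$. By \eqref{eq:Ric} and $e^{-t}\ge e^{-2\psi}$,
\begin{equation}\label{eq:RicG}
\mathrm{Ric}_G\ge\rho_0\,(dt^2+h_\sigma)\ge\tfrac18e^{-t}(dt^2+h_\sigma)\ge\tfrac18G .
\end{equation}

\emph{Step 3: the new mode overtakes the old one.} With $p,\sigma$ now fixed, let $y_i>0$ be the solutions of Lemma~\ref{lem:decay}, normalized by $y_1(0)=1$ and $y_{i+1}(a_i)=\varepsilon_iy_i(a_i)$. We claim that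
\begin{equation}\label{eq:overtake}
\frac{y_i(b_i)}{y_{i+1}(b_i)}\le\frac{\omega(b_i+1)}{iC_i} .
\end{equation}
Let $\delta=q_i-q_{i+1}=(\log(y_{i+1}/y_i))'$. Subtracting the equations \eqref{eq:riccati} gives $\delta'=\bar q\,\delta-(\Lambda_i-\Lambda_{i+1})$ with $\bar q=q_i+q_{i+1}+2p\in[1,5d_{i+1}]$. Since $\delta$ is bounded and $\bar q\ge1$, integrating $(e^{-\int_t^s\bar q}\delta(s))'$ over $s\in[t,\infty)$ yields
$$\delta(t)=\int_t^\infty e^{-\int_t^s\bar q}\,(\Lambda_i-\Lambda_{i+1})(s)\,ds .$$
So $\delta(t)$ is determined by the future of $t$, and shortly before $b_i+1$ it already feels the end of the reversal; the constant $R_i$ accounts for this. Both potentials lie in $(0,2\lambda_{i+1})$, so $|\Lambda_i-\Lambda_{i+1}|\le2\lambda_{i+1}$ and $|\delta|\le2\lambda_{i+1}$. On $[a_i,b_i+1]$ we have $\Lambda_i-\Lambda_{i+1}=\Gamma_i>0$. For $t\in[a_i,b_i-R_i]$ put $R=b_i+1-t\ge R_i$ and split the integral at $b_i+1$. The first part is at least $\Gamma_i\int_0^Re^{-5d_{i+1}s}ds\ge\frac{\Gamma_i}{5d_{i+1}}(1-e^{-R})$, and the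 second is at least $-2\lambda_{i+1}e^{-R}$. By \eqref{eq:Ri}, $\delta(t)\ge\gamma_i$. Integrating $\delta$ over $[a_i,b_i-R_i]$ and $[b_i-R_i,b_i]$,
$$\log\frac{y_{i+1}(b_i)}{y_i(b_i)}\ge\log\varepsilon_i+\gamma_i(b_i-a_i-R_i)-2\lambda_{i+1}R_i,$$
and \eqref{eq:bi} gives \eqref{eq:overtake}.

\emph{Step 4: the function and the metric.} On stage $i$ put
\begin{equation}\label{eq:u}
u=\big(1-\chi(t-b_i)\big)\,y_i\phi_i+\chi(t-a_i)\,y_{i+1}\phi_{i+1}.
\end{equation}
Near $T_{i+1}$ both adjacent formulas give $y_{i+1}\phi_{i+1}$, so $u$ is smooth. Outside the windows let $\tilde G=G$; there $u$ is a sum of solutions of \eqref{eq:ode} and is harmonic. On $[a_i,a_i+1]$ apply Lemma~\ref{lem:window} with $\alpha\phi=y_i\phi_i$, $\beta\hat\phi=y_{i+1}\phi_{i+1}$, $\bar\chi=\chi(t-a_i)$, $\varepsilon=\varepsilon_i$. On $[b_i,b_i+1]$ apply it with $\alpha\phi=y_{i+1}\phi_{i+1}$, $\beta\hat\phi=y_i\phi_i$, $\bar\chi=1-\chi(t-b_i)$, $\varepsilon=y_i(b_i)/y_{i+1}(b_i)$. In both cases $q_i,q_{i+1}\in[1,2d_{i+1}]$, and if the window is $[a,a+1]$,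 then $C_i\varepsilon\le\omega(a+1)/i\le1$ by the definition of $\varepsilon_i$ and by \eqref{eq:overtake}. This defines $\tilde G=e^{-2\psi}k$ and proves (E4) and (E5).

On a window, \eqref{eq:RicG} with $\rho_0=\frac18e^{-t}+c_i$ and Lemma~\ref{lem:window} give $\mathrm{Ric}_{\tilde G}\ge(\frac18e^{-t}+\frac12c_i)\bar k\ge\frac18G\ge\frac1{16}\tilde G$, since $\tilde G\le\frac{11}{10}G$. Elsewhere \eqref{eq:RicG} applies directly; this is (E3). For (E2): the metrics $h_\sigma$ and $g$ differ by a factor at most $e^{4|\sigma|}\le e^{1/500}$, which with $\frac9{10}\bar k\le k\le\frac{11}{10}\bar k$ gives the two-sided bound. On stage $i$, $|k-(dt^2+h_\sigma)|\le1/i$ and $|\sigma|\le|s_i|\to0$, so $k-k_{\rm rd}\to0$. On a window $[a,a+1]$, $|\mathcal L_Zk|_k\le\omega(a+1)\le\omega(t)$ because $\omega$ is non-increasing. Elsewhere $Z=\partial_t$ and $|\mathcal L_Zk|_k=2|\sigma_t|(\operatorname{tr}\Pi^2)^{1/2}=2\sqrt6\,|\sigma_t|\le\frac{2\sqrt6}5\omega\le\omega$.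

\emph{Step 5: decay.} Let $Y_i=y_i(T_i)$ and, on stage $i$, $\Upsilon(t)=Y_ie^{-d_i(t-T_i)/2}$. From $y_i'\le-\frac12d_iy_i$ we get $y_i\le\Upsilon$. From $y_{i+1}(a_i)\le y_i(a_i)$ and $d_{i+1}\ge d_i$ we get $y_{i+1}\le\Upsilon$ for $t\ge a_i$, which is where $y_{i+1}$ enters \eqref{eq:u}. In particular $Y_{i+1}\le Y_ie^{-d_i(T_{i+1}-T_i)/2}$. By \eqref{eq:u}, $|y_j'|\le2d_jy_j$ and Lemma~\ref{lem:modes}(c),
$$|u|\le2\Upsilon,\qquad|du|_{k_{\rm rd}}\le\big(2\|\chi'\|_\infty+6d_{i+1}\big)\Upsilon,\qquad d_{i+1}\le4001+i\le4002+t .$$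
Given $\ell$, choose $i_0$ with $\frac12d_{i_0}\ge\ell+1$. Multiplying the inequalities for $Y_{i_0+1},\dots,Y_i$ gives $\Upsilon(t)\le Y_{i_0}e^{-(\ell+1)(t-T_{i_0})}$ for $t\ge T_{i_0}$, and the extra factor $e^{-t}$ absorbs $d_{i+1}$. On the compact set $\{t\le T_{i_0}\}$ the bound holds after enlarging $C'_\ell$. This proves (E6).
\end{proof}

\section{The space $X$}\label{sec:space}

We close the end at $t=0$ to obtain a compact space, and approximate it by smooth manifolds capped in the buffers. Both operations take place among rotationally symmetric metrics. Let $f=e^{-\psi}$ and $r(t)=\int_t^\infty f$, so that $df/dr=p$, $dp/dr=-p_t/f$, and $\tilde G=dr^2+f^2g$ on the buffers.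

\subsection{Rotationally symmetric pieces}

Let $\kappa=\frac1{48}$, so $3\kappa=\frac1{16}$. On the sphere of curvature $\kappa$ the warping function $\kappa^{-1/2}\sin(\sqrt\kappa\,r)$ has $f'^2+\kappa f^2\equiv1$. It is convenient to prescribe this quantity as a function $Q$ of $f$.

\begin{lemma}\label{lem:Q}
Let $Q\le1$ be smooth and non-increasing on an interval, and let $f(r)>0$ take values in this interval and satisfy
\begin{equation}\label{eq:Q}
f'^2=Q(f)-\kappa f^2,\qquad f''=\tfrac12Q'(f)-\kappa f .
\end{equation}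
Then $dr^2+f^2g$ has $\mathrm{Ric}\ge\frac1{16}$. If $Q=1$ near $0$ and $f\to0$ at $r_1$, the metric closes up smoothly at $r_1$.
\end{lemma}

\begin{proof}
By \eqref{eq:riccatigauss} with $S=f'/f$, the radial curvature is $-3f''/f\ge3\kappa$ and the tangential one is $2(1-f'^2)/f^2-f''/f\ge2\kappa+\kappa$. If $f'^2=1-\kappa f^2$ near $r_1$, then $f=\kappa^{-1/2}\sin(\sqrt\kappa\,|r-r_1|)$ there, and the metric is round.
\end{proof}

The second equation in \eqref{eq:Q} follows from the first where $f'\ne0$; conversely a solution of the second equation preserves $f'^2-Q(f)+\kappa f^2$.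

For the end, $y=f(t)$ is a decreasing bijection $[0,\infty)\to(0,1]$, so $Q_0(y)=p^2+\kappa y^2$ is a smooth function on $(0,1]$, and $f(r)$ solves \eqref{eq:Q} with $Q=Q_0$. Here $dp/dy=-p_t/(fp)$. By (E1), both $p_t$ and $\eta=\int_t^\infty p_t$ are at least $\frac18e^{-t}\ge\frac18f^2>\kappa f^2$, so
\begin{equation}\label{eq:Q0}
Q_0'=-2p_t/f+2\kappa f<0,\qquad Q_0\le p+\kappa f^2=1-\eta+\kappa f^2<1 .
\end{equation}

\subsection{Closing up at $t=0$}

Continue $p$ to slightly negative $t$ by $p_t=\frac18e^{-t}$, which is smooth by (E4). This extends $Q_0$ smoothly to $(0,1+2\delta]$, and for small $\delta\le\frac12$ we have $Q_0'<0$ and $Q_0(1+2\delta)\ge\frac14$, because $Q_0(1)\ge\frac9{16}$. Multiply $Q_0'$ by a smooth cutoff with values in $[0,1]$ that is $1$ for $y\le1+\delta$ and $0$ for $y\ge1+2\delta$, and integrate. The result $Q_{\rm I}$ is smooth and non-increasing, equals $Q_0$ on $(0,1+\delta]$, and equals a constant $Q_*\in[\frac14,1)$ for $y\ge1+2\delta$. Let $Q_{\rm II}$ be smooth and non-increasing, equal to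 $1$ for $y\le\frac12$ and to $Q_*$ for $y\ge1$. For $y\le1+2\delta\le2$ both functions satisfy $Q-\kappa y^2\ge\frac14-\frac1{12}>0$.

Continue $f$ to $r\ge r(0)$ by solving \eqref{eq:Q} with $Q_{\rm I}$; this is a smooth continuation, since $Q_{\rm I}=Q_0$ near $y=1$. The solution has $f'$ bounded below until $f$ exceeds $1+2\delta$. From there $f''=-\kappa f$, so $f$ passes through the maximum $\sqrt{Q_*/\kappa}\ge\sqrt{12}$ and begins to descend. While $f>1+2\delta$, where $Q_{\rm I}=Q_{\rm II}$, switch to $Q_{\rm II}$. Then $f'$ stays negative and bounded away from $0$, $f$ reaches $0$, and by Lemma~\ref{lem:Q} the metric closes up smoothly, with $\mathrm{Ric}\ge\frac1{16}$ on the added ball.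

We obtain a smooth metric, still called $\tilde G$, on a manifold diffeomorphic to $\mathbb R^4$, with $\mathrm{Ric}\ge\frac1{16}$. Let $(X,\mathsf d)$ be its metric completion and $\mathfrak m$ the Riemannian volume. The argument for \eqref{eq:dist} shows that one point $o$ is added, that \eqref{eq:dist} holds in $X$, and that the sets $\{t>s\}\cup\{o\}$ form a neighborhood basis of $o$. So $X$ is the one-point compactification of $\mathbb R^4$, that is, $S^4$. We set $\mathfrak m(\{o\})=0$; then $\mathfrak m=\mathcal H^4$ up to normalization, $\operatorname{supp}\mathfrak m=X$, and $\mathfrak m(\{t>s\})\le4|S^3|\int_s^\infty e^{-4\psi}\to0$ as $s\to\infty$. By construction, the distance between two points of $X\setminus\{o\}$ is the infimum of the lengths of curves in $X\setminus\{o\}$.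

\begin{lemma}\label{lem:RCD}
$(X,\mathsf d,\mathfrak m)$ is $\mathrm{RCD}(\frac1{16},4)$.
\end{lemma}

\begin{proof}
\emph{Caps.} Let $f_j=f(T_j)\to0$. On $[f(T_j+1),f_j]$ let $\varsigma(y)\in[0,1]$ be smooth and non-decreasing, $0$ near the left end and $1$ near the right end. Put $Q_j=\varsigma Q_0+1-\varsigma$, extended by $1$ to smaller $y$. By \eqref{eq:Q0}, $Q_j\le1$ and $Q_j'=\varsigma Q_0'+\varsigma'(Q_0-1)\le0$. Also $Q_j-\kappa y^2=\varsigma p^2+(1-\varsigma)(1-\kappa y^2)\in[\frac14,1]$. Replace $\{t>T_j\}\cup\{o\}$ by the metric $dr^2+\hat f^2g$, where $\hat f'=\sqrt{Q_j(\hat f)-\kappa\hat f^2}\in[\frac12,1]$ for $r\le r(T_j)$ and $\hat f=f_j$ at $r(T_j)$. Near $r(T_j)$, $\hat f=f$ and the slices lie in the buffer, so the gluing is smooth. As $r$ decreases, $\hat f$ reaches $0$ within distance $2f_j$. By Lemma~\ref{lem:Q} we get a smooth closed manifold $M_j$ with $\mathrm{Ric}\ge\frac1{16}$, which is $\mathrm{RCD}(\frac1{16},4)$ by (R1). Every point of the cap is within $2f_j$ of the boundary slice, and the cap has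 volume at most $2|S^3|f_j^4$.

\emph{Convergence.} The spaces $M_j$ and $X$ share the part $X_j=X\setminus(\{t>T_j\}\cup\{o\})$, whose boundary is a round sphere of radius $f_j$. Let $x,y\in X_j$. If a curve from $x$ to $y$, in $M_j$ or in $X\setminus\{o\}$, leaves $X_j$, replace the piece between its first exit and last return by an arc of length at most $\pi f_j$ in the boundary sphere. The new curve lies in $X_j$. So $\mathsf d(x,y)$ and $\mathsf d_{M_j}(x,y)$ both lie between $\mathsf d_{X_j}(x,y)-\pi f_j$ and $\mathsf d_{X_j}(x,y)$, where $\mathsf d_{X_j}$ is the intrinsic distance. Let $F_j:M_j\to X$ be the identity on $X_j$ and send the cap to $o$. Replacing a point of the cap by a boundary point within $2f_j$, which is within $3f_j$ of $o$ by \eqref{eq:dist}, we see that $F_j$ changes distances by at most $(\pi+10)f_j$. Its image is $3f_j$-dense. The push-forward of the volume is $\mathfrak m|_{X_j}+\mathrm{vol}(\mathrm{cap})\,\delta_o$, which tends to $\mathfrak m$ in total variation. So $M_j$, pointed at the center of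 the cap, converges to $(X,o)$, and (R2) applies.
\end{proof}

\begin{lemma}\label{lem:regular}
Every point of $X$ is regular, with tangent cone $\mathbb R^4$.
\end{lemma}

\begin{proof}
Identify $\{t>0\}\cup\{o\}$ with the ball $\{|x|<r(0)\}\subset\mathbb R^4$ by $x=r(t)z$. The Euclidean metric is $G_E=dr^2+r^2g=f^2(dt^2+(r/f)^2g)$, while $\tilde G=f^2k$. Since $f=\int_0^rp\,dr$ and $p\to1$, we have $f/r\to1$, and $k-k_{\rm rd}\to0$ by (E2). So there is a function $\epsilon(\varrho)\downarrow0$ as $\varrho\downarrow0$ with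
\begin{equation}\label{eq:bilip}
(1-\epsilon(\varrho))\,G_E\le\tilde G\le(1+\epsilon(\varrho))\,G_E\qquad\text{on }\{0<|x|\le\varrho\}.
\end{equation}
Let $0<|x|,|y|\le\varrho$ with $\varrho$ small. The segment from $x$ to $y$, perturbed slightly inside the ball if it meets $0$, shows $\mathsf d(x,y)\le(1+\epsilon(\varrho))^{1/2}|x-y|$. A curve from $x$ to $y$ inside $\{|\cdot|\le4\varrho\}$ has length at least $(1-\epsilon(4\varrho))^{1/2}|x-y|$. A curve that leaves this ball contains two arcs inside it of Euclidean length at least $3\varrho$ each, and $6\varrho\ge|x-y|$. So $\mathsf d(x,y)/|x-y|$ lies between $(1-\epsilon(4\varrho))^{1/2}$ and $(1+\epsilon(\varrho))^{1/2}$, by continuity also for $y=o$. By \eqref{eq:bilip} the density of $\mathfrak m$ with respect to $\mathcal L^4$ tends to $1$ at $0$.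

For fixed $R$ and small $s$, the ball of radius $R$ about $o$ in $(X,s^{-1}\mathsf d)$ lies in $\{|x|\le2Rs\}$, and the map $x\mapsto x/s$ changes distances on it by at most $4R\,\epsilon(8Rs)$ and has image containing the Euclidean ball of radius $R(1-\epsilon(2Rs))$. Letting $R=R_s\to\infty$ so slowly that $R_s\,\epsilon(8R_ss)\to0$, we obtain $(X,s^{-1}\mathsf d,s^{-4}\mathfrak m,o)\to(\mathbb R^4,|\cdot|,\mathcal L^4,0)$ as $s\to0$. In particular $s^4c_s\to c:=\big(\int_{B_1}(1-|x|)\,dx\big)^{-1}$, so the unique tangent cone is $(\mathbb R^4,|\cdot|,c\,\mathcal L^4)$. At every other point \eqref{eq:bilip} holds in normal coordinates, and the same argument applies.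
\end{proof}

\subsection{Proof of Theorems~\ref{thm:main} and~\ref{thm:threshold}(b)}

Let $\Omega=\{t>0\}\cup\{o\}$, which is open and connected, let $u$ be as in Proposition~\ref{prop:end}, and set $u(o)=0$.

\emph{Infinite order.} By \eqref{eq:dist} and $\psi\le t$, $e^{-t}\le\sqrt2\,\mathsf d(o,\cdot)$. So (E6) gives $|u|\le2^{\ell/2}C'_\ell\,\mathsf d(o,\cdot)^\ell$ on $\Omega$. Points outside $\Omega$ are at distance at least $1/\sqrt2$ from $o$, so $B_R(o)\subset\Omega$ for $R=\frac12$, and $\int_{B_r(o)}u^2d\mathfrak m\le2^\ell C_\ell'^2\,\mathfrak m(X)\,r^{2\ell}$ for $r<R$, which implies \eqref{eq:infinite}.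

\emph{Local Lipschitz bound.} From $\tilde G\ge\frac12e^{-2t}k_{\rm rd}$ and (E6) with $\ell=1$, $|\nabla u|_{\tilde G}\le\sqrt2\,e^t|du|_{k_{\rm rd}}\le\sqrt2\,C'_1$ on $\Omega\setminus\{o\}$. Two points of $B_{1/8}(o)\setminus\{o\}$ are joined by almost minimizing curves in $B_{1/2}(o)\setminus\{o\}$, so $u$ is Lipschitz on $B_{1/8}(o)\setminus\{o\}$ and, by continuity at $o$, on $B_{1/8}(o)$. Away from $o$ it is smooth. Hence $u$ is locally Lipschitz and lies in $W^{1,2}_{loc}(\Omega)$.

\emph{Harmonicity across $o$.} Let $v$ be Lipschitz with compact support in $\Omega$. By (R4) and $\mathfrak m(\{o\})=0$, $\langle\nabla u,\nabla v\rangle$ is the Riemannian product a.e. Since $\Delta_{\tilde G}u=0$ and $v$ vanishes near $t=0$, the divergence theorem gives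
$$\int_\Omega\langle\nabla u,\nabla v\rangle\,d\mathfrak m=\lim_{s\to\infty}\int_{\{0<t<s\}}\langle\nabla u,\nabla v\rangle\,d\mathfrak m=\lim_{s\to\infty}\int_{\{t=s\}}v\,\partial_\nu u\,dS=0,$$
because $v$ and $|\nabla u|$ are bounded and the area of $\{t=s\}$ is at most $2^{3/2}|S^3|e^{-3\psi(s)}$. By (R4), $u$ is harmonic on $\Omega$. On $(0,1)\times S^3$, $u=y_1\phi_1$ vanishes only over the zero set of $\phi_1$, a smooth hypersurface by Lemma~\ref{lem:modes}(b). So $u\ne0$ on a set of positive measure.

With Lemmas~\ref{lem:RCD} and~\ref{lem:regular} this proves Theorem~\ref{thm:main} for $K=\frac1{16}$, $N=4$, and Theorem~\ref{thm:threshold}(b), since $\{t\ge0\}\cup\{o\}$ is an $\omega$-end. For $K\le\frac1{16}$ and $N\ge4$ use the first part of (R3). For $K>\frac1{16}$ replace $\mathsf d$ by $\lambda\mathsf d$ with $\lambda^2=1/(16K)$; harmonicity, infinite order vanishing and regularity are unaffected.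

\emph{The non-compact example.} Let $K\le0$. Instead of closing up, extend the end to all $t\le0$ with $\sigma=0$ and $p_t=\rho$, where $\rho\ge0$ is smooth, equals $\frac18e^{-t}$ near $0$, is at most $\frac18e^{-t}$, and vanishes for $t\le-1$. Then $1>p\ge\frac34-\frac{e-1}8>\frac12$, and \eqref{eq:Ric} gives $\mathrm{Ric}\ge\min\{3\rho,\rho+2\eta\}\,k_{\rm rd}\ge0$ for $t\le0$. Since $f\ge e^{|t|/2}$ for $t\le0$, we have $r\to\infty$ as $t\to-\infty$. So the completion $X$ adds only $o$, bounded closed sets are compact, and $x=rz$ is a homeomorphism $X\to\mathbb R^4$. The caps of Lemma~\ref{lem:RCD} give complete smooth manifolds with $\mathrm{Ric}\ge0$, and the maps $F_j$ satisfy the same estimates; so $X$ is $\mathrm{RCD}(0,4)$, hence $\mathrm{RCD}(K,N)$. Lemma~\ref{lem:regular} is local. Extend $y_1$ to $t\le0$ by the linear equation \eqref{eq:ode} and put $u=y_1\phi_1$ there. A test function with compact support vanishes for very negative $t$, so the computation above shows that $u$ is harmonic on $X$. \qed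

\section{The frequency function on $\omega$-ends}\label{sec:frequency}

We prove Theorem~\ref{thm:threshold}(a). Let $\int\omega<\infty$, and let $u$ be harmonic on $\{t>t_0\}$ and vanish to infinite order at $o$. Only the equation on $(t_0,\infty)\times S^{n-1}$ is used, where $u$ is smooth by elliptic regularity. The idea is to measure the decay rate of $u$ at time $t$ by a quotient $\mathsf N(t)$ of energy and boundary mass, and to show that $(\log\mathsf N)'\le2c\,\omega$. Then the rate stays bounded, while infinite order vanishing needs it to be unbounded.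

All geometric objects refer to $k$, and $dV=d\mathrm{vol}_k$. Put $w=e^{-(n-2)\psi}$ and $P=(n-2)p\ge0$, so $w'=-Pw$. Since $\nabla_Gu\,d\mathrm{vol}_G=w\nabla u\,dV$, the equation reads $\operatorname{div}(w\nabla u)=0$. Let $b=|dt|^2\in[\frac12,2]$, let $\Sigma_t$ be the slices with unit normal $\nu=\nabla t/\sqrt b$ and induced measure $dS$, and let $d\mu=\sqrt b\,dS$. Then $Z=\nu/\sqrt b$, so
\begin{equation}\label{eq:basic}
\partial_\nu u\,dS=Zu\,d\mu,\qquad(Zu)^2\le|\nabla u|^2/b,\qquad dV=b^{-1}d\mu\,dt,
\end{equation}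
the last by the coarea formula. Define, for $t>t_0$,
$$H=\int_{\Sigma_t}u^2d\mu,\qquad E=\int_{\Sigma_t}|\nabla u|^2b^{-1}d\mu,\qquad D=\int_{\{s>t\}}w|\nabla u|^2dV,\qquad J=D/w,\qquad\mathsf N=J/H .$$
By \eqref{eq:J} below, in $\mathbb R^n$ and for $u=e^{-dt}\phi$ with $\phi$ a spherical harmonic of degree $d$, $\mathsf N\equiv d$.

Hypothesis (iii) enters through three bounds. Since $\mathcal L_Zk^{-1}=-k^{-1}(\mathcal L_Zk)k^{-1}$, we have $|(\mathcal L_Zk^{-1})(\beta,\beta)|\le\omega|\beta|^2$ for one-forms $\beta$. Since $\mathcal L_Zdt=d(Zt)=0$, we have $Zb=(\mathcal L_Zk^{-1})(dt,dt)$, so $|Zb|\le\omega b$. And $|\operatorname{div}Z|=\frac12|\operatorname{tr}\mathcal L_Zk|\le\frac{\sqrt n}2\omega$. Put $c=1+\frac{\sqrt n}2$.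

\emph{Decay.} By \eqref{eq:dist}, $\{s\ge t\}\subset B_{4e^{-\psi(t)}}(o)$. As $dV=e^{n\psi}d\mathfrak m$ and $\psi(t+1)\le\psi(t)+1$, \eqref{eq:infinite} gives $\int_{\{t<s<t+1\}}u^2dV\le e^n4^\ell c_\ell\,e^{-(\ell-n)\psi(t)}$ for large $t$. Since $\psi(t)\ge\psi(0)+t/2$ and $\ell$ is arbitrary,
\begin{equation}\label{eq:slab}
\int_{\{t<s<t+1\}}u^2\,dV\le C_\ell\,e^{-\ell t}\qquad\text{for all $\ell$ and all large }t .
\end{equation}
Summing over slabs, $\int_{\{s>t\}}wu^2dV<\infty$, as $w\le w(0)$. Let $\zeta(s)\in[0,1]$ be $1$ on $[t+1,t']$, supported in $[t,t'+1]$, with $|\zeta'|\le2$, so $|\nabla\zeta|^2\le8$. Testing the equation with $\zeta^2u$ gives $\int w\zeta^2|\nabla u|^2=-2\int w\zeta u\langle\nabla\zeta,\nabla u\rangle$, hence $\int w\zeta^2|\nabla u|^2\le4\int wu^2|\nabla\zeta|^2\le32\int_{\{s>t\}}wu^2$. Letting $t'\to\infty$, $D<\infty$. By \eqref{eq:basic}, $\int^\infty w(H+E)\,ds<\infty$, so there are $s_j\to\infty$ with $w(H+E)(s_j)\to0$.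

\emph{First identities.} Integrate $\operatorname{div}(wu\nabla u)=w|\nabla u|^2$ over $\{t<s<s_j\}$. The flux through $\Sigma_s$ is $w\int u\,Zu\,d\mu$, of size at most $\frac12w(H+E)$ by \eqref{eq:basic}. Letting $j\to\infty$, and using $D'=-wE$,
\begin{equation}\label{eq:J}
J=-\int_{\Sigma_t}u\,Zu\,d\mu,\qquad J'=PJ-E .
\end{equation}
Next, $H$ is the flux of $u^2bZ=u^2\nabla t$ through $\Sigma_t$. By the divergence theorem and \eqref{eq:basic}, $H'=\int_{\Sigma_t}\operatorname{div}(u^2bZ)\,b^{-1}d\mu=\int_{\Sigma_t}\big(2u\,Zu+u^2(b^{-1}Zb+\operatorname{div}Z)\big)d\mu$, so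
\begin{equation}\label{eq:H}
H'\ge-2J-c\,\omega H .
\end{equation}

\emph{The Rellich identity.} To bound $J'$ from above we need $E$ from below, and for this we compare the normal part of the energy with the full energy. We have $Zw=-Pw$, $\operatorname{div}(w(Zu)\nabla u)=w\langle\nabla(Zu),\nabla u\rangle$ and $Z|\nabla u|^2=(\mathcal L_Zk^{-1})(du,du)+2\langle\nabla(Zu),\nabla u\rangle$. The second-order terms cancel in
$$\operatorname{div}\big(w|\nabla u|^2Z-2w(Zu)\nabla u\big)=-Pw|\nabla u|^2+w\big[(\mathcal L_Zk^{-1})(du,du)+|\nabla u|^2\operatorname{div}Z\big],$$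
and the bracket is at most $c\,\omega|\nabla u|^2$ in absolute value. Since $\langle Z,\nu\rangle\,dS=b^{-1}d\mu$, the flux through $\Sigma_t$ is $wF$ with $F=E-2\int_{\Sigma_t}(Zu)^2d\mu$, and $|F|\le E$ by \eqref{eq:basic}. Integrate over $\{t<s<s_j\}$ and let $j\to\infty$. Because $P$ is non-decreasing and $\omega$ is non-increasing,
$$wF(t)\ge\int_{\{s>t\}}\big(P(s)-c\,\omega(s)\big)w|\nabla u|^2dV\ge\big(P(t)-c\,\omega(t)\big)D(t).$$
This is the only place where the two monotonicity hypotheses are used. By the Cauchy--Schwarz inequality and \eqref{eq:J}, $J^2\le H\int(Zu)^2d\mu$. So where $H>0$,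
\begin{equation}\label{eq:E}
E=F+2\int_{\Sigma_t}(Zu)^2d\mu\ge(P-c\,\omega)J+2J^2/H .
\end{equation}

\emph{Conclusion.} If $D(t)=0$, then $u$ is constant on $\{s>t\}$, which is connected as $n\ge2$. The slabs in \eqref{eq:slab} have $dV$-volume bounded below, so the constant is $0$ and $H(t)=0$. Thus $H(t)>0$ implies $J(t)>0$. Suppose $u\not\equiv0$, pick $t_1>t_0$ with $H(t_1)>0$, and let $[t_1,t_2)$ be the maximal interval on which $H>0$. There $\mathsf N>0$, and \eqref{eq:J}, \eqref{eq:E} and \eqref{eq:H} give
$$(\log\mathsf N)'=\frac{J'}J-\frac{H'}H\le(c\,\omega-2\mathsf N)+(2\mathsf N+c\,\omega)=2c\,\omega .$$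
Hence $\mathsf N\le\mathsf N_*:=\mathsf N(t_1)\exp(2c\int_0^\infty\omega)<\infty$ on $[t_1,t_2)$. By \eqref{eq:H} and $\omega\le1$, $H(t)\ge H(t_1)e^{-(2\mathsf N_*+c)(t-t_1)}$ on $[t_1,t_2)$. Since $H$ is continuous, $t_2=\infty$. But $\int_t^{t+1}H\,ds=\int_{\{t<s<t+1\}}u^2b\,dV\le2C_\ell e^{-\ell t}$ by \eqref{eq:slab}, which is a contradiction for $\ell>2\mathsf N_*+c$ and $t$ large. So $u\equiv0$ on $\{t>t_0\}$. \qed

\begin{remark}\label{rem:smooth}
A small ball about a point of a smooth Riemannian manifold of dimension $n\ge2$ is an $\omega$-end with $\int\omega<\infty$. In normal coordinates $G_{ij}=\delta_{ij}+O(r^2)$ and $\partial G_{ij}=O(r)$, so $G=dr^2+r^2h_r$ with $h_r=g_{S^{n-1}}+O(r^2)$ and $r\partial_rh_r=O(r^2)$. With $r=r_0e^{-t}$ and $r_0$ small, take $\psi=t-\log r_0$, $k=dt^2+h_r$ and $\omega=e^{-2t}$. Theorem~\ref{thm:threshold}(a) then says that a harmonic function vanishing to infinite order at the center vanishes on the ball.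
\end{remark}

\begin{thebibliography}{9}

\bibitem{DZ}
Qin Deng, Xinrui Zhao,
\emph{Failure of strong unique continuation for harmonic functions on RCD Spaces},
arXiv:2204.13889 (2022).

\end{thebibliography}
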